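\title{The period map of a closed four-manifold is surjective}


\begin{abstract}
A Riemannian metric on a closed oriented $4$-manifold $X$ singles out the subspace of $H^2(X;\mathbb R)$ represented by self-dual harmonic forms, a positive-definite subspace of maximal dimension $b_2^+$. We prove that for connected $X$ every such subspace arises from some metric. The proof builds, over a whole ball in the Grassmannian, a continuous family of metrics for which weighted Thom forms of finitely many fixed surfaces are almost self-dual; Brouwer's fixed point theorem turns this approximate section into exact surjectivity. We also show that, when $b_2^\pm\ge1$, the metric can be prescribed on a compact smooth domain $C$ without losing surjectivity if and only if a single component of $X\setminus C$ carries all of $H_2(X;\mathbb R)$.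
\end{abstract}

\section{The period map}\label{sec:intro}

Let $X$ be a closed oriented $4$-manifold with a Riemannian metric $g$; manifolds, forms and metrics are smooth throughout. The Hodge operator $\star$ acts on $2$-forms with $\star^2=1$, so every $2$-form splits as $\omega=\omega^++\omega^-$ with $\star\omega^\pm=\pm\omega^\pm$. The form is \emph{self-dual} if $\omega^-=0$ and \emph{anti-self-dual} if $\omega^+=0$. In an oriented orthonormal coframe $\star(e^1\wedge e^2)=e^3\wedge e^4$, so $e^1\wedge e^2+e^3\wedge e^4$ is self-dual. The wedge product of a self-dual and an anti-self-dual form vanishes, and therefore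
\begin{equation}\label{eq:pointwise}
\omega\wedge\star\omega=|\omega|^2\operatorname{vol}=\bigl(|\omega^+|^2+|\omega^-|^2\bigr)\operatorname{vol},\qquad
\omega\wedge\omega=\bigl(|\omega^+|^2-|\omega^-|^2\bigr)\operatorname{vol}.
\end{equation}
Multiplying $g$ by a positive function changes neither $\star$ on $2$-forms nor the norm $\|\omega\|_g^2=\int_X\omega\wedge\star\omega$.

Put $H=H^2(X;\mathbb R)$ with the intersection form $Q([\omega],[\omega'])=\int_X\omega\wedge\omega'$, which is nondegenerate by Poincar\'e duality. By Hodge theory every class in $H$ has a unique harmonic representative, that is, one with $d\omega=0$ and $d{\star}\omega=0$. The operator $\star$ preserves harmonic forms, so $H=\mathcal H_{+,g}\oplus\mathcal H_{-,g}$, where $\mathcal H_{\pm,g}$ consists of the classes of closed self-dual, respectively anti-self-dual, forms. By \eqref{eq:pointwise} the form $Q$ is positive definite on $\mathcal H_{+,g}$ and negative definite on $\mathcal H_{-,g}$, and the two subspaces are $Q$-orthogonal. Hence their dimensions $b_2^\pm$ are the maximal dimensions of positive- and negative-definite subspaces of $H$ and do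 not depend on $g$. The subspaces themselves do depend on $g$. Write $b=b_2^+$, and let $\mathrm{Gr}$ be the space of positive-definite $b$-dimensional subspaces of $H$. The \emph{period map} of $X$ sends a metric $g$ to
\[
P(g)=\mathcal H_{+,g}\in\mathrm{Gr}.
\]
It depends only on the conformal class of $g$, and it records what cohomology retains of the operator $\star$. The following problem is posed in \cite{SS}.

\medskip
\noindent\textbf{Problem.} \emph{Is the period map of every closed connected oriented $4$-manifold surjective? That is, is every $\pi\in\mathrm{Gr}$ equal to $P(g)$ for some metric $g$?}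
\medskip

If $b_2^+=0$ or $b_2^-=0$, then $\mathrm{Gr}$ is a point. The first cases with content have $b_2^+=b_2^-=1$, and two of them show what to expect.

\begin{example}\label{ex:product}
Let $X=S^2\times S^2$, let $\gamma,\gamma'$ be metrics of area $1$ on the two factors, and let $\mu,v$ be their area forms, pulled back to $X$. Then $Q(s[\mu]+t[v],s[\mu]+t[v])=2st$, so $\mathrm{Gr}$ consists of the lines spanned by $s[\mu]+t[v]$ with $s,t>0$. The metric $s\gamma+t\gamma'$ has local orthonormal coframes with $e^1\wedge e^2=s\mu$ and $e^3\wedge e^4=tv$, so the closed form $s\mu+tv$ is self-dual. Product metrics already realize all of $\mathrm{Gr}$.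
\end{example}

\begin{example}\label{ex:disconnected}
Let $X=\mathbb{CP}^2\sqcup\overline{\mathbb{CP}}{}^2$. A harmonic form is harmonic on each component, hence self-dual on $\mathbb{CP}^2$ and anti-self-dual on $\overline{\mathbb{CP}}{}^2$. So $P(g)=H^2(\mathbb{CP}^2;\mathbb R)$ for every $g$, while $\mathrm{Gr}$ is an open interval. Connectedness cannot be dropped from the problem.
\end{example}

For connected $X$ the map $P$ is open in the $C^\infty$-topology on metrics, and by a result of Scaduto it has dense image and is surjective when $b_2^+=1$. All this suggests the answer yes, but an open dense subset may be proper, and a sequence of metrics whose periods converge to $\pi$ has no reason to converge. We prove surjectivity by an argument that uses neither density nor openness.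

\begin{theorem}\label{thm:A}
Let $X$ be a closed connected oriented $4$-manifold. Then every $\pi\in\mathrm{Gr}$ equals $P(g)$ for some metric $g$.
\end{theorem}

The construction is local in nature and gives more. To state this we use coordinates on $\mathrm{Gr}$ centered at a given $\pi\in\mathrm{Gr}$. The complement $\pi^\perp$ is nondegenerate and, by maximality of $\pi$, contains no positive vector, so it is negative definite. Equip $\pi$ with the inner product $Q$, the space $\pi^\perp$ with $-Q$, and $\operatorname{Hom}(\pi,\pi^\perp)$ with the operator norm $|A|$. An element of $\mathrm{Gr}$ meets $\pi^\perp$ trivially, so it is the graph $\{x+Ax:x\in\pi\}$ of some $A\in\operatorname{Hom}(\pi,\pi^\perp)$. Since $Q(x+Ax,x+Ax)=|x|^2-|Ax|^2$, the graph of $A$ is positive definite exactly when $|A|<1$. Thus $\mathrm{Gr}$ is the open unit ball of the operator norm, with $\pi$ at the origin.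

\begin{theorem}\label{thm:B}
Let $X$ be a closed oriented $4$-manifold, $g_0$ a metric on $X$, and $U\subset X$ a connected open set such that $H_2(U;\mathbb R)\to H_2(X;\mathbb R)$ is onto. Fix $\pi\in\mathrm{Gr}$. For all $0<\varepsilon<r<1$ there is a $C^\infty$-continuous family of metrics $(g_A)_{|A|\le r}$, all equal to $g_0$ outside one compact subset of $U$, such that $P(g_A)=\operatorname{graph}B(A)$ with $|B(A)-A|<\varepsilon$. The periods of this family contain the graphs of all $A_0$ with $|A_0|\le r-\varepsilon$. In particular, every $\pi\in\mathrm{Gr}$ is the period of a metric that equals $g_0$ outside a compact subset of $U$.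
\end{theorem}

Theorem~\ref{thm:A} is Theorem~\ref{thm:B} with $U=X$. The two hypotheses on $U$ are the right ones.

\begin{theorem}\label{thm:C}
Let $X$ be a closed oriented $4$-manifold, not necessarily connected, with $b_2^\pm\ge1$. Let $C\subset X$ be a compact codimension-$0$ submanifold with smooth, possibly empty, boundary, and let $g_0$ be a metric on $X$. Then $P$ restricted to $\{g:g=g_0\text{ on }C\}$ is onto $\mathrm{Gr}$ if and only if some connected component $U$ of $X\setminus C$ has $H_2(U;\mathbb R)\to H_2(X;\mathbb R)$ onto.
\end{theorem}

With $C=\emptyset$ this settles the disconnected case. For connected $X$ the metric can be prescribed on any smoothly embedded closed ball $C$, because $X\setminus C$ is connected and $H_2(X,X\setminus C)=0$ by excision. On a separating neck $S^3\times[0,1]$ of a connected sum, the Mayer--Vietoris sequence splits $H_2(X;\mathbb R)$ as the sum of the second homologies of the two sides, so the metric can be prescribed there if and only if one side has $b_2=0$. It cannot be prescribed on a closed tubular neighborhood of a closed oriented surface $S$ with $[S]\ne0$ in $H_2(X;\mathbb R)$,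 since every cycle in the complement has intersection number $0$ with $S$.

The proof of Theorem~\ref{thm:B} has three parts. Section~\ref{sec:linear} reduces it to finding, continuously in $A$, a metric and closed forms that represent an orthonormal basis of $\operatorname{graph}A$ and have small anti-self-dual parts. Section~\ref{sec:model} shows on $S^2\times S^2$ how such forms are made from Thom forms of surfaces, and which intersection patterns obstruct this. Sections~\ref{sec:surfaces}--\ref{sec:proofB} carry out the construction on a general $X$. Theorem~\ref{thm:C} is proved in Section~\ref{sec:proofC}. If $b_2^+=0$ or $b_2^-=0$, then $\operatorname{Hom}(\pi,\pi^\perp)=0$ and Theorem~\ref{thm:B} holds with $g_A=g_0$, so from now on $b_2^\pm\ge1$.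

\section{Energy and approximate sections}\label{sec:linear}

Harmonic forms solve a global elliptic problem and cannot be written down for the metrics we construct. This section shows that they need not be: the period can be estimated from any closed representatives.

For $a\in H$ let $E_g(a)=\min\{\|\omega\|_g^2:d\omega=0,\ [\omega]=a\}$. Harmonic forms are $L^2$-orthogonal to exact forms, so the minimum is attained by the harmonic representative $\bar\omega$. For $\pi\in\mathrm{Gr}$ and $a=a_++a_-$ with $a_+\in\pi$, $a_-\in\pi^\perp$, put $E_\pi(a)=Q(a_+,a_+)-Q(a_-,a_-)$. Integrating \eqref{eq:pointwise} for $\bar\omega^+$ and $\bar\omega^-$ gives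
\begin{equation}\label{eq:energy}
E_g=E_{P(g)} .
\end{equation}
Integrating it for an arbitrary closed representative $\omega$ of $a$ gives $2\|\omega^-\|_g^2=\|\omega\|_g^2-Q(a,a)$. The last term depends only on the class, so the harmonic representative also minimizes the anti-self-dual part:
\begin{equation}\label{eq:asdmin}
\|\bar\omega^-\|_g\le\|\omega^-\|_g .
\end{equation}

Fix $\pi\in\mathrm{Gr}$, with the inner products of Section~\ref{sec:intro}, and use on $H=\pi\oplus\pi^\perp$ the Euclidean norm $|a|^2=E_\pi(a)$. It satisfies $|Q(a,a')|\le|a|\,|a'|$.

\begin{lemma}\label{lem:continuity}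
Write $P(g)=\operatorname{graph}B_g$. Then $B_g$ depends continuously on $g$ in the $C^0$-topology.
\end{lemma}

\begin{proof}
If $(1+t)^{-1}g\le g'\le(1+t)g$, then $|\omega|^2$ and $\operatorname{vol}$ each change by a factor in $[(1+t)^{-2},(1+t)^2]$. So $\|\cdot\|_{g'}^2$ and $\|\cdot\|_g^2$ agree up to the factor $(1+t)^{\pm4}$, and so do the minima $E_{g'}$ and $E_g$. Hence the quadratic form $E_g$ on the finite-dimensional space $H$ is continuous in $g$. Write its bilinear form as $Q(J_g\,\cdot,\cdot)$. By \eqref{eq:energy}, $J_g$ is $+1$ on $P(g)$ and $-1$ on $P(g)^\perp$, so $\Pi_g=\frac12(1+J_g)$ is the projection onto $P(g)$ along $P(g)^\perp$, and it is continuous in $g$. Since $\pi\cap P(g)^\perp=0$, the map $\Pi_g|_\pi\colon\pi\to P(g)$ is an isomorphism. Decomposing it as $\Pi_g|_\pi=\Pi'_g+\Pi''_g$ along $\pi\oplus\pi^\perp$, the map $\Pi'_g$ is invertible and $B_g=\Pi''_g\circ(\Pi'_g)^{-1}$.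
\end{proof}

\begin{lemma}\label{lem:defect}
Let $P(g)=\operatorname{graph}B$, let $A\in\operatorname{Hom}(\pi,\pi^\perp)$ and $x\in\pi$, and let $\omega$ be a closed form with $[\omega]=x+Ax$. Then $|(B-A)x|\le\|\omega^-\|_g$.
\end{lemma}

\begin{proof}
For $z\in\pi^\perp$ put $a_z=B^*z+z$. For $x'\in\pi$ we have $Q(x'+Bx',a_z)=\langle x',B^*z\rangle-\langle Bx',z\rangle=0$, so $a_z\in P(g)^\perp=\mathcal H_{-,g}$, and $-Q(a_z,a_z)=|z|^2-|B^*z|^2\le|z|^2$. Let $\bar\omega$ be the harmonic representative of $x+Ax$. Then
\[
\langle(B-A)x,z\rangle=\langle x,B^*z\rangle-\langle Ax,z\rangle=Q(x+Ax,a_z)=Q([\bar\omega^-],a_z)\le\|\bar\omega^-\|_g\,|z|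
\]
by the Cauchy--Schwarz inequality for $-Q$ on $\mathcal H_{-,g}$. Take $z=(B-A)x$ and use \eqref{eq:asdmin}.
\end{proof}

To control $B-A$ we apply the lemma to a basis of $\operatorname{graph}A$. The construction will require this basis to be $Q$-orthonormal. Let $u_1,\dots,u_b$ be an orthonormal basis of $\pi$, and for $|A|<1$ put
\[
F_A=(1-A^*A)^{-1/2},\qquad u_i(A)=F_Au_i+AF_Au_i .
\]
Then $Q(u_i(A),u_j(A))=\langle(1-A^*A)F_Au_i,F_Au_j\rangle=\delta_{ij}$, so $u_1(A),\dots,u_b(A)$ is an orthonormal basis of $\operatorname{graph}A$, continuous in $A$.

\begin{proposition}\label{prop:brouwer}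
Let $0<\varepsilon<r<1$ and let $(g_A)_{|A|\le r}$ be a $C^0$-continuous family of metrics. Suppose that for each $A$ there are closed forms $\omega_1,\dots,\omega_b$ with $[\omega_i]=u_i(A)$ and $\sum_i\|\omega_i^-\|_{g_A}^2<\varepsilon^2$. Then $P(g_A)=\operatorname{graph}B(A)$ with $|B(A)-A|<\varepsilon$, and every $A_0$ with $|A_0|\le r-\varepsilon$ equals $B(A)$ for some $A$.
\end{proposition}

\begin{proof}
Let $x\in\pi$ and write $F_A^{-1}x=\sum_ix_iu_i$. The eigenvalues of $F_A^{-1}=(1-A^*A)^{1/2}$ are at most $1$, so $\sum_ix_i^2\le|x|^2$. By the Cauchy--Schwarz inequality and Lemma~\ref{lem:defect},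
\[
|(B(A)-A)x|^2=\Bigl|\sum_ix_i\,(B(A)-A)F_Au_i\Bigr|^2\le|x|^2\sum_i\|\omega_i^-\|_{g_A}^2 ,
\]
which gives $|B(A)-A|<\varepsilon$. The map $A\mapsto A-B(A)+A_0$ is continuous by Lemma~\ref{lem:continuity} and sends the compact convex set $\{|A|\le r\}$ into itself. By Brouwer's theorem it has a fixed point, and there $B(A)=A_0$.
\end{proof}

Continuity in $A$ is the essential hypothesis. An unrelated metric for each $A$ would show only that the image of $P$ is dense.

\section{Almost self-dual Thom forms on \texorpdfstring{$S^2\times S^2$}{S2 x S2}}\label{sec:model}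

On a general $X$ the classes in $H$ are accessible through surfaces. We recall the facts needed. Let $S\subset X$ be a closed oriented embedded surface with a tubular neighborhood $T$, and orient its normal bundle $N$ by $TX|_S=TS\oplus N$. A \emph{Thom form} of $S$ is a closed $2$-form $\tau$ with compact support in the interior of $T$ and integral $1$ over each fiber. It represents the Poincar\'e dual class $\operatorname{PD}[S]$, which means that $\int_X\tau\wedge\omega=\int_S\omega$ for all closed $\omega$. The number $S\cdot S'=Q(\operatorname{PD}[S],\operatorname{PD}[S'])$ is the signed count of intersection points when $S$ and $S'$ are transverse, and $\int_S\tau=S\cdot S$.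

A Thom form vanishes on most of $X$, and the metric $s\gamma+t\gamma'$ of Example~\ref{ex:product} degenerates where $s$ or $t$ vanishes. We regularize it by adding a small multiple of a background metric. The cost is computed by the following pointwise lemma, which is the only analytic estimate in the proof of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:local}
Let $V=V_1\oplus V_2$ be an oriented sum of oriented planes with inner products $\gamma,\gamma'$ and area forms $\mu,v$, all pulled back to $V$ by the two projections. Let $s,t\ge0$ and $\kappa>0$, and use on $V$ the inner product $(\kappa+s)\gamma+(\kappa+t)\gamma'$. Then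
\begin{align}
2\,|(s\mu+tv)^-|^2\operatorname{vol}&\le\kappa(s+t)\,\mu\wedge v,\label{eq:same}\\
2\,\bigl(|(s\mu)^-|^2+|(tv)^-|^2\bigr)\operatorname{vol}&\le\bigl(2st+\kappa(s+t)\bigr)\,\mu\wedge v.\label{eq:different}
\end{align}
\end{lemma}

\begin{proof}
Put $\lambda=\kappa+s$ and $\lambda'=\kappa+t$. The forms $\lambda\mu$ and $\lambda'v$ are orthonormal and $\operatorname{vol}=\lambda\lambda'\,\mu\wedge v$. Using $s\le\lambda$ and $t\le\lambda'$,
\[
\bigl(|s\mu|^2+|tv|^2\bigr)\operatorname{vol}=\Bigl(s^2\frac{\lambda'}{\lambda}+t^2\frac{\lambda}{\lambda'}\Bigr)\mu\wedge v\le(s\lambda'+t\lambda)\,\mu\wedge v=\bigl(2st+\kappa(s+t)\bigr)\mu\wedge v .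
\]
By \eqref{eq:pointwise}, $2|\omega^-|^2\operatorname{vol}=|\omega|^2\operatorname{vol}-\omega\wedge\omega$ for every $\omega$. For $\omega=s\mu+tv$ we subtract $\omega\wedge\omega=2st\,\mu\wedge v$ and obtain \eqref{eq:same}. For $\omega=s\mu$ and $\omega=tv$ there is nothing to subtract, which gives \eqref{eq:different}.
\end{proof}

\begin{example}\label{ex:model}
Keep the notation of Example~\ref{ex:product}. Let $S_1=S^2\times\{\mathrm{pt}\}$ and $S_2=\{\mathrm{pt}\}\times S^2$, which meet once, positively. Let $\alpha_1\ge0$ be a bump function on the second factor with $\int\alpha_1v=1$ and $\alpha_2\ge0$ a bump function on the first factor with $\int\alpha_2\mu=1$, each concentrated near the chosen point. Then $\tau_1=\alpha_1v$ and $\tau_2=\alpha_2\mu$ are Thom forms of $S_1$ and $S_2$. For weights $w_1,w_2\ge0$ with $w_1+w_2=1$ consider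
\[
\omega=w_1\tau_1+w_2\tau_2,\qquad g_w=\kappa(\gamma+\gamma')+w_1\alpha_1\gamma'+w_2\alpha_2\gamma .
\]
The class of $\omega$ is $w_2[\mu]+w_1[v]$. The metric $g_w$ differs from $\kappa(\gamma+\gamma')$ only near $S_1\cup S_2$, where it stretches the directions normal to each surface in proportion to the weighted Thom form. Inequality \eqref{eq:same} with $s=w_2\alpha_2$ and $t=w_1\alpha_1$ integrates to $2\|\omega^-\|_{g_w}^2\le\kappa$, uniformly in $w$.

Here the true period can be compared with the target. The metric $g_w$ is still a product, so the sum $(\kappa+w_2\alpha_2)\mu+(\kappa+w_1\alpha_1)v$ of the area forms of its factors is closed and self-dual. Hence $P(g_w)$ is spanned by $(\kappa+w_2)[\mu]+(\kappa+w_1)[v]$. The line aimed at has slope $w_1/w_2$, the line attained has slope $(\kappa+w_1)/(\kappa+w_2)$. The two differ unless $w_1=w_2$, but as $w_1$ runs through $[0,1]$ the attained slope runs continuously from $\kappa/(1+\kappa)$ to $(1+\kappa)/\kappa$ and takes every value in between. This is Proposition~\ref{prop:brouwer} in dimension one.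
\end{example}

Two features of the example have to be arranged on a general $X$, because no choice of metric can repair them. Both are visible on the set $\operatorname{supp}\alpha_2\times\operatorname{supp}\alpha_1$ where the supports of $\tau_1$ and $\tau_2$ overlap.

\emph{Surfaces in the same form must meet positively.} Reversing the orientation of $S_2$ replaces $\omega$ by $w_1\tau_1-w_2\tau_2$. By \eqref{eq:pointwise}, $|\omega^-|^2\operatorname{vol}\ge-\omega\wedge\omega$, so $\|\omega^-\|^2\ge2w_1w_2$ for every metric. For the same reason $\tau\wedge\tau$ must be nonnegative pointwise for each Thom form that we use.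

\emph{Surfaces in different forms must meet rarely.} If $b\ge2$, several forms must be almost self-dual for one metric. Take $\omega_1=w_1\tau_1$ and $\omega_2=\pm w_2\tau_2$. Each has square zero, so for every metric
\[
2\bigl(|\omega_1^-|^2+|\omega_2^-|^2\bigr)\operatorname{vol}=\bigl(|\omega_1|^2+|\omega_2|^2\bigr)\operatorname{vol}\ge2\,|\omega_1\wedge\omega_2| .
\]
The term $2st$ in \eqref{eq:different} is therefore unavoidable, and an intersection point of either sign costs $2w_1w_2$. To make the total cost small we need the geometric number of intersection points to equal the absolute value of the algebraic one, and we need the algebraic one to be small relative to the weights. The first is arranged in the next section. The second is the reason for working with orthonormal frames.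

\section{Surfaces without excess intersections}\label{sec:surfaces}

We shall use two elementary constructions. First, near a transverse intersection point of surfaces $S$ and $S'$ there is a chart $(x,y)\in\mathbb R^2\times\mathbb R^2$ in which $S=\{y=0\}$ and $S'=\{x=0\}$: take local submersions $y$ and $x$ that cut out $S$ and $S'$; by transversality $(x,y)$ is a local diffeomorphism. We call it a \emph{crossing chart}. Second, let $S$ be a closed oriented embedded surface and $\mathcal B\cong D^2\times[0,1]$ an embedded solid tube that meets $S$ exactly in the end discs $D^2\times\{0,1\}$, transversally to $S$ in the $[0,1]$-direction. Suppose the orientation of $S$ agrees with that of $D^2$ on one end disc and disagrees on the other. Replacing the end discs by $\partial D^2\times[0,1]$ and rounding corners gives a closed oriented embedded surface that differs from $S$ by $\pm\partial\mathcal B$ and so is homologous to $S$. We call this \emph{tubing along $\mathcal B$}.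

\begin{lemma}\label{lem:surfaces}
Let $U$ be a connected oriented $4$-manifold and $a_1,\dots,a_N\in H_2(U;\mathbb Z)$. There are closed connected oriented embedded surfaces $S_k\subset U$ with $[S_k]=a_k$, pairwise transverse, without triple points, such that for $k\ne l$ all points of $S_k\cap S_l$ have the same sign. In particular $|S_k\cap S_l|=|S_k\cdot S_l|$.
\end{lemma}

\begin{proof}
\emph{Representation.} A class $a_k$ comes from a compact codimension-$0$ submanifold $W\subset U$ and is there dual to a class in $H^2(W,\partial W;\mathbb Z)$. Since $\mathbb{CP}^\infty$ is an Eilenberg--MacLane space $K(\mathbb Z,2)$ with $4$-skeleton $\mathbb{CP}^2$ and $\dim W=4$, this class is the pullback of the generator under a map $W\to\mathbb{CP}^2$ that sends a neighborhood of $\partial W$ to a point. Choose a line missing that point, and make the map smooth and transverse to the line without changing it near $\partial W$. The preimage of the line is a closed oriented embedded surface in the interior of $W$ that represents $a_k$. If it is empty, take a small sphere bounding a $3$-ball.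

\emph{Connectedness.} Suppose the surface $S$ so obtained is disconnected. Since $U$ is connected and $1+2<4$, there is an embedded arc from one component to another that meets $S$ only in its endpoints, transversally. The arc has a tubular neighborhood $[0,1]\times\mathbb R^3$ in which $S$ is given near the endpoints by oriented planes $V_0\subset\{0\}\times\mathbb R^3$ and $V_1\subset\{1\}\times\mathbb R^3$. Oriented planes in $\mathbb R^3$ form the connected space $S^2$, so there is a smooth path of oriented planes from $V_0$ to $V_1$ with its orientation reversed. Small discs in these planes sweep out a solid tube, and tubing along it lowers the number of components by one. Once all $S_k$ are connected, perturb them one at a time to be transverse to the earlier ones and to miss the finitely many earlier intersection points.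

\emph{Removing pairs.} Suppose $q,q'\in S_k\cap S_l$ have opposite signs. A connected surface minus a finite set is connected, so there is an embedded arc $\Upsilon\subset S_l$ from $q$ to $q'$ that avoids all other intersection points of $S_l$ with the surfaces $S_j$. Form a tubular neighborhood of $S_l$ with a metric that is Euclidean in small crossing charts at $q$ and $q'$, so that near these points $S_k$ coincides with the fibers. Let $\mathcal B$ be a thin normal disc bundle over $\Upsilon$. As $\Upsilon\cap S_k=\{q,q'\}$ and $\Upsilon\cap S_j=\emptyset$ for $j\ne k,l$, a sufficiently thin $\mathcal B$ meets $S_k$ only in the fibers over $q,q'$ and misses the other $S_j$. The sign of an intersection point compares the orientation of $S_k$ with that of the normal fiber of $S_l$, so the orientations agree at one end of $\mathcal B$ and disagree at the other. Tube $S_k$ along $\mathcal B$. The new surface is connected, because $S_k$ minus two discs is. The added cylinder misses $S_l$ and all other $S_j$. The total number of intersection points has dropped by two, so the process ends.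
\end{proof}

This lemma is where the connectedness of $U$ enters. It makes each $S_k$ connected, and that is used twice: to join $q$ to $q'$ above, and to redistribute curvature in the next section.

\section{Thom forms and adapted metrics}\label{sec:thom}

Let $U\subset X$ be a connected open set and $(S_k)_{k\in I}$ a finite family of surfaces in $U$ as in Lemma~\ref{lem:surfaces}, with $e_k=S_k\cdot S_k\ge0$. We build Thom forms and metrics so that Lemma~\ref{lem:local} applies at every point. Near an intersection point we reproduce the product picture of Example~\ref{ex:model}. The new feature is self-intersection: when $e_k>0$ the Thom form must have a component along $S_k$, because $\int_{S_k}\tau_k=e_k$. We make this component nonnegative and move it away from the intersection points.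

\subsection*{Tubes and boxes}
Let $D_t\subset\mathbb R^2$ be the open disc of radius $t$. Order each pair $k\neq l$. Around each $q\in S_k\cap S_l$ choose an oriented crossing chart $\psi_q$ defined near $\bar D_1\times\bar D_1$, with image in $U$, in which $S_k=\{y=0\}$ is oriented by $dx_1\wedge dx_2$ and $S_l=\{x=0\}$. Choose the charts so small that their images are disjoint and meet no other $S_j$. Fix an auxiliary metric that is Euclidean in these charts, and let $N_k$ be the normal bundle of $S_k$. For small $\rho\le\frac16$ the exponential map embeds the closed $\rho$-disc bundle of $N_k$ in $U$, with image $T_k$. Over $|x|\le\frac12$ the normal geodesics are straight lines in the chart, so there the fibers of $T_k$ are the discs $\{x\}\times\bar D_\rho$; the same holds for $T_l$ with $x$ and $y$ exchanged.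

For small $\rho$ we have $T_k\cap T_l=\bigcup_{q\in S_k\cap S_l}\psi_q(\bar D_\rho\times\bar D_\rho)$. Indeed, the part of $S_k$ outside the discs $|x|<\frac12$ about the points of $S_k\cap S_l$ is compact and disjoint from $S_l$. If $2\rho$ is less than its distance to $S_l$, the tube over it misses $T_l$. The same holds with $k,l$ exchanged. So a point of $T_k\cap T_l$ lies in the chart of some $q$ with $|y|\le\rho$ and in the chart of some $q'$ with $|x|\le\rho$, and $q=q'$ because the charts are disjoint.

Rescale the chart coordinates and the fiber metrics by $1/\rho$. Now $T_k=\{|y|\le1\}$ is the unit disc bundle of $N_k$, with projection $\operatorname{pr}$ to $S_k$, and $T_k\cap T_l$ is a disjoint union of \emph{boxes} $\bar D_1\times\bar D_1$, one for each $q\in S_k\cap S_l$ (Figure~\ref{fig:box}). About each intersection point on $S_k$ there is a coordinate disc of radius $3$ over which $T_k$ is a product, and these discs are disjoint; we refer to them and to the concentric smaller discs as the \emph{discs of $S_k$}. No point lies in three tubes, since it would lie in two different boxes. In the box at $q$, the fiber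 orientation of $N_k$ is $dy_1\wedge dy_2$ and that of $N_l$ is $\epsilon_q\,dx_1\wedge dx_2$, where $\epsilon_q=\pm1$ is the sign of $q$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!15] (-4.5,-0.6) rectangle (4.5,0.6);
\fill[gray!15] (-0.6,-2.2) rectangle (0.6,2.2);
\fill[gray!50] (-0.6,-0.6) rectangle (0.6,0.6);
\draw (-4.5,0) -- (4.5,0) node[right] {$S_k$};
\draw (0,-2.2) -- (0,2.2) node[above] {$S_l$};
\draw[dashed] (-1.8,-0.6) -- (-1.8,0.6);
\draw[dashed] (1.8,-0.6) -- (1.8,0.6);
\draw[line width=2pt] (2.5,0) -- (4,0);
\node at (3.25,-0.95) {$\operatorname{supp}\sigma_k$};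
\node at (-3.3,0.9) {$T_k$};
\node at (-0.95,1.8) {$T_l$};
\fill (0,0) circle (0.06) node[above right] {$q$};
\end{tikzpicture}
\caption{Two tubes near an intersection point $q$, with each two-dimensional direction drawn as a line. The tubes $T_k$ and $T_l$ about the surfaces $S_k$ and $S_l$ overlap in a box (dark). Between the dashed lines $T_k$ is a product. The curvature of the normal bundle of $S_k$ is concentrated on the support of a form $\sigma_k$, away from all boxes.}
\label{fig:box}
\end{figure}

\subsection*{Thom forms}
Let $N\to S$ be one of the bundles $N_k\to S_k$, with $e=e_k$. In a local oriented orthonormal frame with fiber coordinates $y=|y|(\cos\phi,\sin\phi)$, a metric connection is given by a local $1$-form $\varpi$ on $S$, and the covariant differentials of the fiber coordinates are $Dy_1=dy_1-y_2\varpi$ and $Dy_2=dy_2+y_1\varpi$. A change of frame rotates $(Dy_1,Dy_2)$, so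
\[
G^{\mathrm{ver}}=(Dy_1)^2+(Dy_2)^2,\qquad v=Dy_1\wedge Dy_2
\]
are globally defined and smooth on $N$. The angular form $\theta=\frac1{2\pi}(d\phi+\varpi)$ is globally defined off the zero section, and $d\theta=-\operatorname{pr}^*\varsigma$ for the $2$-form $\varsigma=-\frac1{2\pi}d\varpi$ on $S$. Expanding the wedge product,
\[
v=dy_1\wedge dy_2+(y_1dy_1+y_2dy_2)\wedge\varpi=2\pi|y|\,d|y|\wedge\theta .
\]

Fix a smooth radial function $\chi\ge0$ on $\mathbb R^2$, constant near $0$, supported in $|y|\le\frac34$, with $\int\chi=1$, and let $h(t)=2\pi\int_t^\infty\chi(t')\,t'\,dt'$. Then $h\geq0$, $h=0$ for $t\ge\frac34$, and $h(|y|)=1-\pi\chi(0)|y|^2$ near $0$, so $h(|y|)$ is smooth. Since $h'(t)=-2\pi\chi(t)t$,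
\begin{equation}\label{eq:thom}
\tau:=-d\bigl(h(|y|)\,\theta\bigr)=\chi(y)\,v+h(|y|)\operatorname{pr}^*\varsigma .
\end{equation}
The right side is smooth across the zero section, closed by continuity, supported in $|y|\le\frac34$, and has fiber integral $\int\chi=1$. So $\tau$ is a Thom form. It restricts to $\varsigma$ on the zero section, which gives $\int_S\varsigma=e$ for every metric connection.

We now choose the connection. Let $\sigma\ge0$ be a $2$-form on $S$ with $\int_S\sigma=1$ that vanishes on the discs of radius $2$; such a form exists because the closed discs of radius $2$ do not cover $S$. We claim that there is a metric connection with $\varsigma=e\sigma$ that is the product connection ($\varpi=0$ in the coordinate frame) over the closed discs of radius $1$. Using a partition of unity, start from a metric connection $\varpi^0$ that is the product connection over the discs of radius $2$. The form $e\sigma-\varsigma^0$ has integral $0$ on the connected surface $S$, so it equals $d\xi$ for a $1$-form $\xi$. On each disc of radius $2$ the form $\xi$ is closed, so $\xi=df$ there. Subtract $d(\vartheta f)$, where $\vartheta$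 has compact support in the disc and equals $1$ near the closed disc of radius $1$. Then still $d\xi=e\sigma-\varsigma^0$, and $\xi=0$ near the closed discs of radius $1$. The connection $\varpi=\varpi^0-2\pi\xi$ has $\varsigma=\varsigma^0+d\xi=e\sigma$.

Make this choice for each $k$, and write $\sigma_k,G_k^{\mathrm{ver}},v_k,\tau_k$ for the resulting objects on $T_k$. Let $\gamma_k$ be a metric on $S_k$ that is Euclidean in the coordinates on the discs of radius $2$, with area form $\mu_k$; we use the same letters for the pullbacks to $T_k$. Then
\[
\tau_k=\beta_k\mu_k+\alpha_kv_k,\qquad\alpha_k=\chi(y)\ge0,\qquad\beta_k=h(|y|)\,e_k\,\sigma_k/\mu_k\ge0 .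
\]
The sign of $\beta_k$ is where $e_k\ge0$ is used. In a box $\beta_k=\beta_l=0$, and $\tau_k=\chi(y)\,dy_1\wedge dy_2$, $\tau_l=\epsilon_q\,\chi(x)\,dx_1\wedge dx_2$.

\subsection*{Metrics}
On $T_k$ consider the metric $\gamma_k+G_k^{\mathrm{ver}}$, with volume form $\mu_k\wedge v_k$. In a box the metrics coming from $T_k$ and from $T_l$ both equal $|dx|^2+|dy|^2$, so they define one metric $G$ on the union of the interiors of the tubes. Let $T'_k=\{|y|\le\frac34\}\subset T_k$. Given a metric $g_0$ on $X$, put $g_1=\vartheta G+(1-\vartheta)g_0$, where the cutoff function $\vartheta$ equals $1$ on $\bigcup_kT'_k$ and has compact support in the union of the interiors of the tubes. Example~\ref{ex:product} tells us which tensor goes with $\tau_k$, namely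
\[
\Gamma_k=\beta_k\gamma_k+\alpha_kG_k^{\mathrm{ver}} ,
\]
for which $\tau_k$ is self-dual wherever $\alpha_k\beta_k>0$. Extended by zero, $\Gamma_k$ is a smooth nonnegative symmetric $2$-tensor on $X$ supported in $T'_k$. For $\kappa>0$ and weights $w=(w_k)\in[0,\infty)^I$ define the metric
\[
g_{\kappa,w}=\kappa g_1+\sum_{k\in I}w_k\Gamma_k .
\]

\begin{proposition}\label{prop:estimate}
Let $I=I_1\sqcup\dots\sqcup I_b$ and $\omega_i=\sum_{k\in I_i}w_k\tau_k$. Assume that $S_k\cdot S_l\ge0$ whenever $k\ne l$ lie in the same $I_i$ and $w_kw_l\ne0$. Then, with $M_k=\int_{T_k}(\alpha_k+\beta_k)\operatorname{vol}_G$ and norms taken in $g_{\kappa,w}$,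
\[
2\sum_i\|\omega_i^-\|^2\le\kappa\sum_{k\in I}w_kM_k+\sum_{i\ne j}\ \sum_{k\in I_i,\,l\in I_j}w_kw_l\,|S_k\cdot S_l| .
\]
\end{proposition}

\begin{proof}
We bound the density $2\sum_i|\omega_i^-|^2\operatorname{vol}$ pointwise. It vanishes outside $\bigcup_kT'_k$, and on this set $g_1=G$.

At a point that lies in exactly one $T'_k$, put $s=w_k\beta_k$ and $t=w_k\alpha_k$. The metric is $(\kappa+s)\gamma_k+(\kappa+t)G_k^{\mathrm{ver}}$, and the only form that can be nonzero is $w_k\tau_k=s\mu_k+tv_k$. Apply \eqref{eq:same} to the splitting into the horizontal and vertical planes of the connection: the density is at most $\kappa w_k(\alpha_k+\beta_k)\operatorname{vol}_G$.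

A point of $T'_k\cap T'_l$ lies in the box at some $q$. Put $s=w_l\chi(x)=w_l\alpha_l$, $t=w_k\chi(y)=w_k\alpha_k$, $\mu=dx_1\wedge dx_2$ and $v=dy_1\wedge dy_2$. The metric is $(\kappa+s)|dx|^2+(\kappa+t)|dy|^2$, and $w_k\tau_k=tv$, $w_l\tau_l=\epsilon_qs\mu$. Suppose first that $k,l$ lie in the same $I_i$, so that $\omega_i=\epsilon_qs\mu+tv$. If $w_kw_l\ne0$, then $S_k\cdot S_l\ge0$, and since all points of $S_k\cap S_l$ have the same sign, $\epsilon_q=+1$. Otherwise $s=0$ or $t=0$. In each case $\omega_i=\pm(s\mu+tv)$, and \eqref{eq:same} bounds the density by $\kappa(s+t)\operatorname{vol}_G$. If $k\in I_i$ and $l\in I_j$ with $i\ne j$, then $\omega_i=tv$ and $\omega_j=\pm s\mu$, and \eqref{eq:different} gives the same bound plus $2w_kw_l\chi(x)\chi(y)\operatorname{vol}_G$.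

So at every point the density is at most $\kappa\sum_kw_k(\alpha_k+\beta_k)\operatorname{vol}_G$ plus the extra terms. Each extra term integrates to $2w_kw_l$ over its box, there are $|S_k\cdot S_l|$ boxes for the pair $\{k,l\}$, and this pair occurs twice in the last sum of the proposition.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Fix $0<\varepsilon<r<1$. Surfaces represent only integral classes, while $u_i(A)$ moves continuously through $H$, and the surfaces cannot move with it. We therefore fix finitely many surfaces once and for all and let only their weights depend on $A$. Each $u_i(A)$ will be a convex combination of nearby points of a fine lattice. Nearness is what matters: lattice points near $u_i(A)$ pair positively with each other and are almost orthogonal to lattice points near $u_j(A)$, which are the two conditions found in Section~\ref{sec:model}.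

\subsection*{Interpolation on a lattice}
Since $H_2(U;\mathbb R)=H_2(U;\mathbb Z)\otimes\mathbb R$ maps onto $H_2(X;\mathbb R)\cong H$, there are classes in $H_2(U;\mathbb Z)$ whose Poincar\'e duals $c_1,\dots,c_n$ form a basis of $H$. This is the only use of the homological hypothesis on $U$. Let $L$ be the $\mathbb Z$-span of the $c_j$; every element of $L$ is dual to a class from $H_2(U;\mathbb Z)$. For a positive integer $m$ and $\ell\in\frac1mL$ define
\[
\varphi_\ell(u)=\prod_{j=1}^n\max\bigl(0,\,1-m|u^j-\ell^j|\bigr),\qquad u\in H,
\]
with coordinates in the basis $c_j$. In one variable, if $t$ lies between consecutive points $\ell_-\le t<\ell_+$ of $\frac1m\mathbb Z$, the only possibly nonzero factors are $m(\ell_+-t)$ at $\ell_-$ and $m(t-\ell_-)$ at $\ell_+$; they add up to $1$, and the weighted mean of $\ell_\pm$ is $t$. Taking products over $j$, the functions $\varphi_\ell\ge0$ are continuous and satisfy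
\[
\sum_\ell\varphi_\ell(u)=1,\qquad\sum_\ell\varphi_\ell(u)\,\ell=u,\qquad\varphi_\ell(u)\ne0\ \Rightarrow\ |u-\ell|\le\eta:=\frac1m\sum_j|c_j| .
\]
Let $R$ be the maximum of $|u_i(A)|$ over all $i$ and $|A|\le r$, and put $\delta=\eta(2R+\eta)$. If $\varphi_\ell(u_i(A))\ne0$ and $\varphi_{\ell'}(u_j(A))\ne0$ for the same $A$, then
\begin{equation}\label{eq:near}
|Q(\ell,\ell')-\delta_{ij}|=\bigl|Q(\ell-u_i(A),\ell')+Q(u_i(A),\ell'-u_j(A))\bigr|\le\eta(R+\eta)+R\eta=\delta .
\end{equation}
Choose $m$ so large that $\delta<1$ and $b(b-1)\delta<\varepsilon^2$.

\subsection*{Surfaces and weights}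
Let $I_i$ be the set of pairs $(i,\ell)$ such that $\varphi_\ell(u_i(A))\ne0$ for some $|A|\le r$. It is finite because $|\ell|\le R+\eta$. Put $I=I_1\sqcup\dots\sqcup I_b$. For $k=(i,\ell)\in I$ pick a class in $H_2(U;\mathbb Z)$ dual to $m\ell\in L$, and let $S_k\subset U$ be the surfaces given by Lemma~\ref{lem:surfaces}. Then $S_k\cdot S_l=m^2Q(\ell,\ell')$ for $k=(i,\ell)$ and $l=(j,\ell')$. By \eqref{eq:near} with $i=j$ and $\ell=\ell'$ we have $e_k\ge m^2(1-\delta)>0$, so Section~\ref{sec:thom} applies. For $k=(i,\ell)$ set
\[
w_k(A)=\tfrac1m\varphi_\ell(u_i(A))\in[0,1],\qquad\omega_i(A)=\sum_{k\in I_i}w_k(A)\,\tau_k .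
\]
Since $[\tau_k]=m\ell$, we get $[\omega_i(A)]=\sum_\ell\varphi_\ell(u_i(A))\,\ell=u_i(A)$.

\subsection*{The estimate}
If $k,l\in I_i$ and $w_k(A)w_l(A)\ne0$, then $S_k\cdot S_l\ge m^2(1-\delta)>0$ by \eqref{eq:near}. Pairs in $I_i$ with negative intersection number may exist, but their weights are never nonzero for the same $A$. So Proposition~\ref{prop:estimate} applies for every $A$. In its last sum the factors of $m$ cancel, and by \eqref{eq:near}
\[
\sum_{i\ne j}\ \sum_{\ell,\ell'}\varphi_\ell(u_i(A))\,\varphi_{\ell'}(u_j(A))\,|Q(\ell,\ell')|\le b(b-1)\,\delta<\varepsilon^2 .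
\]
The finitely many numbers $M_k$ depend on $m$ and on the surfaces but not on $\kappa$, so we may choose $\kappa$ last, with $\kappa\sum_kM_k<\varepsilon^2$. Then $\sum_i\|\omega_i(A)^-\|^2<\varepsilon^2$ in the metric $g_{\kappa,w(A)}$ for all $|A|\le r$.

Put
\[
g_A=\kappa^{-1}g_{\kappa,w(A)}=g_1+\kappa^{-1}\sum_{k\in I}w_k(A)\,\Gamma_k .
\]
This is a finite sum of fixed tensors with coefficients continuous in $A$, so the family is continuous in the $C^\infty$-topology. Each $g_A$ equals $g_0$ outside the compact set $\bigcup_kT_k\subset U$. By conformal invariance, $\star$ and the norms of $2$-forms are the same for $g_A$ as for $g_{\kappa,w(A)}$. Proposition~\ref{prop:brouwer} gives the first two assertions of the theorem, and $A_0=0$ gives a metric with period $\pi$. As $\pi\in\mathrm{Gr}$ was arbitrary, Theorem~\ref{thm:B} is proved, and with it Theorem~\ref{thm:A}. \qed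

\section{Prescribing the metric on a domain}\label{sec:proofC}

We prove Theorem~\ref{thm:C}. If a component $U$ of $X\setminus C$ carries all of $H_2(X;\mathbb R)$, Theorem~\ref{thm:B} applies, and a metric equal to $g_0$ outside a compact subset of $U$ equals $g_0$ on $C$.

For the converse, call $g$ \emph{admissible} if $g=g_0$ on $C$. By \eqref{eq:energy}, any inequality satisfied by $E_g$ for all admissible $g$ is a constraint on the planes $P(g)$. We find such an inequality and a family in $\mathrm{Gr}$ that violates it.

The set $Z=X\setminus\operatorname{int}C$ is a compact manifold with boundary $\partial C$. The components $U_\nu$ of $X\setminus C$ are the interiors of the finitely many components $Z_\nu$ of $Z$. Let $H_\nu\subset H$ be the Poincar\'e dual of the image of $H_2(U_\nu;\mathbb R)\to H_2(X;\mathbb R)$. By Lemma~\ref{lem:surfaces}, $H_\nu$ is spanned by classes $\operatorname{PD}[S]$ of surfaces $S\subset U_\nu$. Surfaces in different components are disjoint, so the $H_\nu$ are mutually $Q$-orthogonal. Fix a collar $\partial C\times[0,1]\subset C$ with $\partial C$ at $t=0$. Assume that no $H_\nu$ equals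 $H$; we show that $P$ misses some plane. Either the $H_\nu$ together fail to span $H$, or they span it and split it.

\subsection*{Case 1: $\sum_\nu H_\nu\ne H$}
Here some class can be represented inside $C$, so its energy is bounded. Choose $a\ne0$ orthogonal to all $H_\nu$ and a closed form $\zeta$ with $[\zeta]=a$. The open set $Z^+=Z\cup\bigl(\partial C\times[0,1)\bigr)$ is homotopy equivalent to $X\setminus C$ under inclusion, so $H_2(Z^+;\mathbb R)$ is spanned by surfaces $S$ in the $U_\nu$, and $\int_S\zeta=Q(\operatorname{PD}[S],a)=0$. By de Rham's theorem $\zeta=d\beta$ on $Z^+$. Let $\vartheta$ equal $1$ on $Z$ and have compact support in $Z^+$. Then $\zeta'=\zeta-d(\vartheta\beta)$ represents $a$ and vanishes on $X\setminus C$. Hence $E_{P(g)}(a)\le\|\zeta'\|_g^2=\|\zeta'\|_{g_0}^2$ for all admissible $g$.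

On the other hand, $E_\pi(a)$ is unbounded on $\mathrm{Gr}$. Fix $\pi_0\in\mathrm{Gr}$. There are $x\in\pi_0$ and $y\in\pi_0^\perp$ with $Q(x,x)=1$, $Q(y,y)=-1$ and $Q(a,x+y)\ne0$. For such unit vectors exist because $b_2^\pm\ge1$, and if $Q(a,x\pm y)=0$ for all of them, then $Q(a,x)=Q(a,y)=0$ for all of them and $a=0$. Put $p_s=\cosh s\;x+\sinh s\;y$, so that $Q(p_s,p_s)=1$, and $\pi_s=\mathbb Rp_s\oplus(\pi_0\cap x^\perp)\in\mathrm{Gr}$. Then
\[
E_{\pi_s}(a)\ge Q(a,p_s)^2=\tfrac14\bigl(e^sQ(a,x+y)+e^{-s}Q(a,x-y)\bigr)^2\to\infty\quad(s\to\infty),
\]
so $\pi_s$ is not the period of an admissible metric for large $s$.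

\subsection*{Case 2: $\sum_\nu H_\nu=H$}
A vector in $H_\nu\cap\sum_{\nu'\ne\nu}H_{\nu'}$, or in $H_\nu\cap H_\nu^\perp$, is orthogonal to all of $H$ and so vanishes. Thus $H=\bigoplus_\nu H_\nu$ is an orthogonal sum of nondegenerate subspaces, and at least two of them are nonzero, since $H\ne0$ and no $H_\nu$ equals $H$. Write $a_\nu$ for the $H_\nu$-component of $a\in H$.

If $C=\emptyset$, as in Example~\ref{ex:disconnected}, restricting a harmonic form to the component $U_\nu$ shows that $E_g(a_\nu)\le E_g(a)$. In general we cut a closed form $\omega$ off inside the collar. The product $f\omega$ with a cutoff function is not closed; the correction is $df\wedge\beta$ with $d\beta=\omega$, and we need a primitive $\beta$ whose size is controlled by that of $\omega$ in the collar, where the metric is fixed.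

\begin{lemma}\label{lem:collar}
Let $Y$ be a closed oriented Riemannian $3$-manifold and $\mathcal N=Y\times[0,1]$ with the product metric. There is a constant $K_Y$ such that every closed $2$-form $\omega$ on $\mathcal N$ whose restrictions to the slices $Y\times\{t\}$ are exact has a smooth primitive $\beta$ with $\|\beta\|_{L^2(\mathcal N)}\le K_Y\|\omega\|_{L^2(\mathcal N)}$.
\end{lemma}

\begin{proof}
Write $\omega=\xi_t+dt\wedge\eta_t$ with forms $\xi_t,\eta_t$ on $Y$. Then $\|\omega\|^2_{L^2(\mathcal N)}=\int_0^1\bigl(\|\xi_t\|^2+\|\eta_t\|^2\bigr)dt$, and the $dt$-component of $d\omega=0$ reads $\partial_t\xi_t=d_Y\eta_t$. Choose $t_0$ with $\|\xi_{t_0}\|^2\le\int_0^1\|\xi_t\|^2dt$. Let $\mathcal G$ be the Green operator of the Hodge Laplacian on $2$-forms on $Y$. It commutes with $d_Y$, inverts the Laplacian on the orthogonal complement of the harmonic forms, and has norm $1/\lambda_1$, where $\lambda_1$ is the least positive eigenvalue. Since $\xi_{t_0}$ is exact, $\beta_0=d_Y^*\mathcal G\xi_{t_0}$ satisfies $d_Y\beta_0=\xi_{t_0}$ and $\|\beta_0\|^2=\langle\mathcal G\xi_{t_0},\xi_{t_0}\rangle\le\lambda_1^{-1}\|\xi_{t_0}\|^2$.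 Define $\beta$ on $\mathcal N$, without $dt$-component, by $\beta_t=\beta_0+\int_{t_0}^t\eta_{t'}\,dt'$. Then
\[
d\beta=\xi_{t_0}+\int_{t_0}^t\partial_{t'}\xi_{t'}\,dt'+dt\wedge\eta_t=\omega,
\]
and $\|\beta_t\|\le\|\beta_0\|+\int_0^1\|\eta_{t'}\|\,dt'\le(\lambda_1^{-1/2}+1)\|\omega\|_{L^2(\mathcal N)}$ for each $t$. Integrate the square over $t$.
\end{proof}

\begin{lemma}\label{lem:split}
In Case 2, for each $\nu$ there is a constant $K$ such that $E_{P(g)}(a_\nu)\le K\,E_{P(g)}(a)$ for all $a\in H$ and all admissible $g$.
\end{lemma}

\begin{proof}
Let $Y=\partial Z_\nu$, a possibly empty union of components of $\partial C$, and let $\mathcal N=Y\times[0,1]\subset C$ be its collar. A $2$-cycle $\Sigma$ in $C$ pairs to zero with each surface $S\subset U_{\nu'}$, because $S$ has a Thom form supported in $U_{\nu'}$. As the $H_{\nu'}$ span $H$, we get $[\Sigma]=0$ in $H_2(X;\mathbb R)$. So every closed $2$-form on $X$ integrates to zero over all $2$-cycles in $Y\times\{t\}$ and is exact there.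

Let $f\colon X\to[0,1]$ be a smooth function that equals $1$ on $Z_\nu$, depends only on $t$ in $\mathcal N$, equals $1$ near $t=0$ and $0$ near $t=1$, and vanishes elsewhere. Fix a product metric on $\mathcal N$; by compactness it is uniformly equivalent to $g_0$. Let $g$ be admissible, let $\omega$ be the $g$-harmonic representative of $a$, and let $\beta$ be the primitive of $\omega|_{\mathcal N}$ from Lemma~\ref{lem:collar}. Put $\omega_1=f\omega+df\wedge\beta$, with the second term extended by zero; it is supported in the interior of $\mathcal N$, so $\omega_1$ is smooth. Moreover $d\omega_1=df\wedge\omega-df\wedge d\beta=0$. Since $g=g_0$ on $\mathcal N$,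
\[
\|\omega_1\|_g\le\|\omega\|_g+\max|df|_{g_0}\,\|\beta\|_{L^2(\mathcal N,g_0)}\le\sqrt K\,\|\omega\|_g
\]
with $K$ independent of $g$ and $a$. The form $\omega_1$ equals $\omega$ on $U_\nu$ and vanishes on the other $U_{\nu'}$. Integrating over surfaces, we see that $Q([\omega_1],\cdot)$ agrees with $Q(a,\cdot)$ on $H_\nu$ and vanishes on the other $H_{\nu'}$. The same is true of $Q(a_\nu,\cdot)$, so $[\omega_1]=a_\nu$ and $E_g(a_\nu)\le\|\omega_1\|_g^2\le KE_g(a)$. Now use \eqref{eq:energy}.
\end{proof}

It remains to find planes for which a class has small energy while one of its components does not. There are $\nu\ne\nu'$ and $x\in H_\nu$, $y\in H_{\nu'}$ with $Q(x,x)=1$ and $Q(y,y)=-1$. Indeed, if some nonzero summand is positive definite, take $x$ in it; since $b_2^-\ge1$, the other summands cannot all be free of negative vectors, and we take $y$ in one of them. If some nonzero summand is negative definite, take $y$ in it and find $x$ in another summand using $b_2^+\ge1$. If no nonzero summand is definite, each contains positive and negative vectors, and any two of them serve.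

Since $Q(x,y)=0$, the span of $x,y$ has signature $(1,1)$, and $\{x,y\}^\perp$ contains a positive-definite subspace $\pi'$ of dimension $b-1$. Put
\[
p_s=\cosh s\;x+\sinh s\;y,\qquad n_s=\sinh s\;x+\cosh s\;y,\qquad\pi_s=\mathbb Rp_s\oplus\pi'\in\mathrm{Gr}.
\]
Then $Q(p_s,p_s)=1$, $Q(n_s,n_s)=-1$ and $n_s\in\pi_s^\perp$. A vector $a$ in the span of $x,y$ equals $Q(a,p_s)p_s-Q(a,n_s)n_s$, so $E_{\pi_s}(a)=Q(a,p_s)^2+Q(a,n_s)^2$. For $a=x+y$ we have $a_\nu=x$, $Q(a,p_s)=e^{-s}$ and $Q(a,n_s)=-e^{-s}$, and therefore
\[
E_{\pi_s}(x+y)=2e^{-2s},\qquad E_{\pi_s}(x)=\cosh^2s+\sinh^2s\ge1 .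
\]
By Lemma~\ref{lem:split}, $\pi_s$ is not the period of an admissible metric once $2Ke^{-2s}<1$. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{1}

\bibitem{SS}
Vsevolod Shevchishin and Gleb Smirnov, \emph{Anti-self-dual blowups II}, arXiv:2512.03352 (2025).

\end{thebibliography}
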